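\title{Hamilton cycles in random graphs under a shifted Chv\'atal condition}

\begin{abstract}
An adversary inspects the random graph $G_{n,p}$ and deletes the edges of a subgraph $H$ whose degree sequence satisfies a version of Chv\'atal's condition, scaled by $p$, with a slack of $\varepsilon np$ in the degrees and a shift of $\varepsilon n$ in the index. We prove that for $p\ge C(\varepsilon)\log n/n$ the remaining graph is asymptotically almost surely Hamiltonian, for every such $H$. We deduce this from a more general statement: asymptotically almost surely, every spanning subgraph of $G_{n,p}$ that has minimum degree $\varepsilon np$ and expands robustly by an additive linear amount is Hamiltonian. The proof uses rotations of Hamilton paths whose structure is prescribed by the sparse regularity lemma; this structure allows us to reach almost all pairs of vertices as pairs of ends.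
\end{abstract}

\section{Introduction}\label{sec:intro}

A graph is \emph{Hamiltonian} if it contains a cycle through all of its vertices. Let $G_{n,p}$ be the binomial random graph on $V=[n]$, in which each pair of vertices is an edge independently with probability $p=p(n)$. An event holds \emph{asymptotically almost surely} (a.a.s.) if its probability tends to $1$ as $n\to\infty$. For graphs $G,H$ on $V$ let $G\setminus H$ be the graph on $V$ with edge set $E(G)\setminus E(H)$. Suppose that an adversary inspects $G=G_{n,p}$ and then deletes the edges of a subgraph $H\subseteq G$. Which restrictions on the degrees of $H$ guarantee that $G\setminus H$ is Hamiltonian?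

For $p=1$ this is a question about degree sequences. Recall Chv\'atal's condition: a graph on $n\ge3$ vertices with degrees $d_1\le\dots\le d_n$ is Hamiltonian if for every $i<n/2$ we have $d_i\ge i+1$ or $d_{n-i}\ge n-i$. If the graph is $K_n\setminus H$ and $d_H(v_1)\ge\dots\ge d_H(v_n)$, then $d_i=n-1-d_H(v_i)$, and the condition reads: $d_H(v_i)\le n-i-2$ or $d_H(v_{n-i})\le i-1$. For general $p$ one multiplies these bounds by $p$ and leaves some room, both in the degrees and in the index.

\begin{definition}\label{def:chvatal}
Let $\varepsilon,\delta>0$. Let $\mathcal H^{\varepsilon,\delta}_{n,p}$ be the collection of all graphs $H$ on $V$ whose vertices have an ordering $v_1,\dots,v_n$ with $d_H(v_1)\ge\dots\ge d_H(v_n)$ such that for all $i<n/2$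
\[
\text{either}\quad d_H(v_i)\le (n-i)p-\varepsilon np\qquad\text{or}\quad d_H(v_{n-i-\delta n})\le ip-\varepsilon np .
\]
The index $n-i-\delta n$ may be rounded either way, consistently; if it is smaller than $1$, the second alternative is regarded as failing. The graph $G=G_{n,p}$ is \emph{$(\varepsilon,\delta)$-Chv\'atal-resilient} with respect to a property $\mathcal P$ if $G\setminus H$ has $\mathcal P$ for every $H\in\mathcal H^{\varepsilon,\delta}_{n,p}$ with $H\subseteq G$.
\end{definition}

The degrees of $G$ are close to $np$. So the first alternative says that fewer than $i$ vertices keep less than about $(i+\varepsilon n)p$ of their edges. The second alternative waives this restriction at the index $i$, provided that about $i+\delta n$ vertices keep about $(n-i+\varepsilon n)p$ edges or more; these are the vertices that can serve as neighbors of the vertices of low degree. Two cases are quickly understood. If $p=1$ and $\varepsilon n\ge2$, each alternative implies the corresponding alternative of Chv\'atal's condition, so $K_n\setminus H$ is Hamiltonian. If $H$ has maximum degree at most $(\frac12-\varepsilon)np$,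 the first alternative holds for all $i<n/2$; the value $\frac12$ is the natural limit here, because deleting all edges between two fixed halves of $V$ removes about $np/2$ edges at each vertex and disconnects the graph.

Between large vertex sets $X,Y$ the graph $G_{n,p}$ has about $p|X||Y|$ edges, so creating a large-scale obstruction to a Hamilton cycle, such as a large set with few neighbors, should cost the adversary $p$ times what it costs in $K_n$. One therefore expects Chv\'atal-resilience as soon as the degrees of $G_{n,p}$ are concentrated, that is, for $p\ge C\log n/n$. For the property of containing a perfect matching, with $n$ even and $\delta=\varepsilon$, this is known. The problem of proving or disproving it for Hamiltonicity comes from the work of Condon, Espuny D\'iaz, Kim, K\"uhn and Osthus~\cite{CEKKO}. We show that the statement is true.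

\begin{theorem}\label{thm:main}
For every $\varepsilon>0$ there is $C$ such that for $p\ge C\log n/n$, a.a.s.\ $G_{n,p}$ is $(\varepsilon,\varepsilon)$-Chv\'atal-resilient with respect to Hamiltonicity. Hence for all $\varepsilon,\delta>0$ there is $C=C(\varepsilon,\delta)$ such that for $p\ge C\log n/n$, a.a.s.\ $G_{n,p}$ is $(\varepsilon,\delta)$-Chv\'atal-resilient with respect to Hamiltonicity.
\end{theorem}

The proof does not use the result on perfect matchings. It uses the degree condition only through two consequences, a minimum degree bound and an expansion property. For a graph $F$ on $V$ and sets $X,Y\subseteq V$, not necessarily disjoint, let $e_F(X,Y)$ be the number of ordered pairs $(x,y)\in X\times Y$ with $xy\in E(F)$.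

\begin{theorem}\label{thm:expander}
For all $\varepsilon,\nu\in(0,1)$ there is $\lambda>0$ such that for every $\xi>0$ there is $C$ such that for $p\ge C\log n/n$, a.a.s.\ every spanning subgraph $\Gamma\subseteq G=G_{n,p}$ with
\begin{enumerate}
\item[(i)] minimum degree at least $\varepsilon np$, and
\item[(ii)] $e_\Gamma(A,B)>\xi n^2p$ whenever $|A|,|B|\ge\lambda n$ and $|A|+|B|>(1-\nu)n$
\end{enumerate}
is Hamiltonian.
\end{theorem}

Write $N_\Gamma(A)$ for the set of vertices with a neighbor in $A$; it may meet $A$. Applying (ii) to $B=V\setminus N_\Gamma(A)$, for which $e_\Gamma(A,B)=0$, we see that every $A$ with $|A|\ge\lambda n$ has $|N_\Gamma(A)|>(1-\lambda)n$ or $|N_\Gamma(A)|\ge|A|+\nu n$, and this survives the deletion of any $\xi n^2p/2$ edges. Hypothesis (ii) is an approximate form of a necessary condition. If $\Gamma$ has a Hamilton cycle, orient it cyclically; the successors of the vertices of $A$ show that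
\begin{equation}\label{eq:necessary}
|N_\Gamma(A)|\ge|A|\qquad\text{for all }A\subseteq V ,
\end{equation}
and so $e_\Gamma(A,B)=0$ forces $|A|+|B|\le n$. Hypothesis (i) takes care of small sets, which (ii) does not see: isolating one vertex $v$ of $\Gamma$ changes $e_\Gamma(A,B)$ by at most $2d_\Gamma(v)$.

Section~\ref{sec:tools} collects standard tools and Section~\ref{sec:degrees} deduces Theorem~\ref{thm:main} from Theorem~\ref{thm:expander}. Section~\ref{sec:plan} explains the idea of the proof of Theorem~\ref{thm:expander}, and Sections~\ref{sec:setup}--\ref{sec:closing} carry it out. Section~\ref{sec:sharp} discusses sharpness and is not used elsewhere.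

\section{Notation and standard tools}\label{sec:tools}

Logarithms are natural, and $n$ is sufficiently large in terms of all constants. We write $e_F(v,Y)=e_F(\{v\},Y)$ for the number of neighbors of $v$ in $Y$. We use $\binom Nj\le(eN/j)^j$ and the fact that $x\mapsto(a/x)^x$ increases on $(0,a/e]$.

\emph{Chernoff bounds.} If $X$ is a sum of independent $[0,1]$-valued random variables with mean $\mu$ and $s>0$, then
\begin{equation}\label{eq:chernoff}
\mathbb P(|X-\mu|\ge s)\le2e^{-s^2/(2(\mu+s))},\qquad \mathbb P(X\le\mu/2)\le e^{-\mu/8},\qquad \mathbb P(X\ge s)\le(e\mu/s)^s .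
\end{equation}
In the third bound $\mu$ may be replaced by any upper bound for it.

\emph{Hall's theorem, defect form.} If a bipartite graph with parts $X,Y$ satisfies $|N(S)|\ge|S|-d$ for all $S\subseteq X$, it has a matching that covers all but at most $d$ vertices of $X$.

\begin{lemma}\label{lem:edges}
Let $\zeta\in(0,1]$ be fixed and $G=G_{n,p}$.
\begin{enumerate}
\item[(a)] If $p\ge32\zeta^{-2}\log n/n$ and sets $Y_v\subseteq V$ $(v\in V)$ are fixed in advance, then a.a.s.\ $\big|e_G(v,Y_v)-p|Y_v|\big|\le\zeta np$ for all $v$.
\item[(b)] If $p\ge\log n/n$, then a.a.s.\ $\big|e_G(X,Y)-p|X||Y|\big|\le\zeta pn^2$ for all $X,Y\subseteq V$.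
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The variable $e_G(v,Y_v)$ is binomial, and its mean $\mu\le np$ differs from $p|Y_v|$ by at most $p\le\zeta np/2$. With $s=\zeta np/2$ we have $\mu+s\le2np$, so by \eqref{eq:chernoff} a deviation of $s$ has probability at most $2e^{-\zeta^2np/16}\le2n^{-2}$. Sum over $v$.

(b) An edge inside $X\cap Y$ contributes $2$ to $e_G(X,Y)$ and any other edge contributes at most $1$. So $e_G(X,Y)=X_1+2X_2$ with $X_1,X_2$ binomial of mean at most $pn^2/2$. With $s=\zeta pn^2/8$, each deviates from its mean by $s$ or more with probability at most $2e^{-s^2/(2pn^2)}=2e^{-\zeta^2pn^2/128}$. Since $pn^2\ge n\log n$, this beats the $4^n$ choices of $(X,Y)$. The mean of $e_G(X,Y)$ is $p(|X||Y|-|X\cap Y|)$ and $p|X\cap Y|\le pn\le s$, so the total error is at most $4s$.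
\end{proof}

\section{From degree sequences to expansion}\label{sec:degrees}

If $\varepsilon'\le\min\{\varepsilon,\delta\}$, then $\mathcal H^{\varepsilon,\delta}_{n,p}\subseteq\mathcal H^{\varepsilon',\varepsilon'}_{n,p}$: both bounds become weaker, and $d_H(v_{n-i-\varepsilon'n})\le d_H(v_{n-i-\delta n})$. Hence the second sentence of Theorem~\ref{thm:main} follows from the first, and in the first we may assume $\varepsilon\le1/10$.

The next lemma is the random analogue of a familiar count. Suppose that there are few edges between $A$ and $B$, where $|A|\le|B|$ and $|A|+|B|$ is almost $n$. Then most vertices of $A$ have degree at most about $(n-|B|)p\approx|A|p$, so the first alternative fails at an index $i\approx|A|$. The second alternative then provides $i+\varepsilon n$ vertices whose degree is so large that they have many neighbors in $A$; almost none of them lie in $B$, and there is no room for them outside $B$.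

\begin{lemma}\label{lem:degrees}
Let $\varepsilon\le1/10$, $\lambda\in(0,1/4]$, $\omega=\min\{\lambda/4,\varepsilon/100\}$ and $\xi=\omega^2$. Let $G$ be a graph on $V$ with
\begin{equation}\label{eq:typical}
d_G(v)\ge\big(1-\tfrac{\varepsilon}{16}\big)np\ \text{ for all }v,\qquad e_G(X,Y)\le p|X||Y|+\omega^2pn^2\ \text{ for all }X,Y\subseteq V.
\end{equation}
Let $H\in\mathcal H^{\varepsilon,\varepsilon}_{n,p}$ with $H\subseteq G$, and $\Gamma=G\setminus H$. Then $\Gamma$ has minimum degree at least $\varepsilon np/2$, and $e_\Gamma(A,B)>\xi n^2p$ whenever $|A|,|B|\ge\lambda n$ and $|A|+|B|>(1-\varepsilon/8)n$.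
\end{lemma}

\begin{proof}
We have $d_\Gamma=d_G-d_H$. Let $1\le i<n/2$. If the first alternative holds for $i$, then $d_\Gamma(v_j)\ge(i+\frac{15}{16}\varepsilon n)p$ for all $j\ge i$. If the second holds, then $d_\Gamma(v_j)\ge(n-i+\frac{15}{16}\varepsilon n)p$ for all $j$ from the rounded index $n-i-\varepsilon n$ on, and there are at least $i+\varepsilon n$ such $j$. So for each $i$ one of the following holds:
\begin{enumerate}
\item[(a)] fewer than $i$ vertices have $d_\Gamma(v)<(i+\varepsilon n/2)p$;
\item[(b)] at least $i+\varepsilon n/2$ vertices have $d_\Gamma(v)\ge(n-i+\varepsilon n/2)p$.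
\end{enumerate}
For $i=1$ the second alternative asks for a degree at most $p-\varepsilon np<0$. So the first alternative holds, and (a) with $i=1$ gives the minimum degree.

Put $\nu=\varepsilon/8$ and suppose that $|A|,|B|\ge\lambda n$, $|A|+|B|>(1-\nu)n$ and $e_\Gamma(A,B)\le\xi n^2p$. By symmetry let $|A|\le|B|$. Let $s=\lceil(1-\nu)n\rceil\le|A|+|B|$, $a=\min\{|A|,\lfloor s/2\rfloor\}$ and $b=s-a$. Then $b\le|B|$: if $a=|A|$ this is $s\le|A|+|B|$, and otherwise $b=\lceil s/2\rceil\le|B|$. Replace $A,B$ by subsets of sizes $a,b$. Now $\lambda n\le a\le b$, $a+b=s$ and $a<n/2$.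

For every $Y\subseteq V$, all but at most $\omega n$ vertices $v$ satisfy $e_G(v,Y)\le(|Y|+\omega n)p$. Indeed, if $X$ is the set of exceptions, then $|X|(|Y|+\omega n)p\le e_G(X,Y)\le p|X||Y|+\omega^2pn^2$. Moreover at most $\xi n^2p/(\omega np)=\omega n$ vertices $v\in A$ have $e_\Gamma(v,B)>\omega np$. Taking $Y=V\setminus B$, we find at least $i:=\lfloor a-2\omega n\rfloor\ge\lfloor\lambda n/2\rfloor\ge1$ vertices $v\in A$ with
\[
d_\Gamma(v)\le(n-b+2\omega n)p\le\big(i+1+(\nu+4\omega)n\big)p<(i+\varepsilon n/2)p ,
\]
where we used $n-b\le a+\nu n$, $a<i+1+2\omega n$ and $\nu+4\omega\le0.165\,\varepsilon$. So (a) fails for this $i$, and (b) holds.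

Taking $Y=V\setminus A$, all but $\omega n$ of the vertices in (b) satisfy
\[
e_\Gamma(v,A)\ge(n-i+\varepsilon n/2)p-(n-a+\omega n)p\ge\varepsilon np/4 .
\]
Let $Z$ be the set of these vertices, so $|Z|\ge i+\varepsilon n/2-\omega n$. From $|Z\cap B|\,\varepsilon np/4\le e_\Gamma(A,B)\le\omega^2n^2p$ we get $|Z\cap B|\le4\omega^2n/\varepsilon$. Since $i+b\ge(1-\nu)n-2\omega n-1$, the inequality $|Z|+|B|-|Z\cap B|\le n$ yields
\[
\frac\varepsilon2\le\nu+3\omega+\frac{4\omega^2}{\varepsilon}+\frac1n\le\varepsilon\,(0.125+0.03+0.0004)+\frac1n ,
\]
which is false for large $n$.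
\end{proof}

The shift of the index is used once, in this last count: it supplies the term $\varepsilon n/2$ in the size of $Z$. Remark~\ref{rem:shift} shows that the lemma fails without it.

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:expander}]
Let $\varepsilon\le1/10$. Apply Theorem~\ref{thm:expander} with $\varepsilon/2$ and $\nu=\varepsilon/8$ to get $\lambda$. Decreasing $\lambda$ strengthens hypothesis (ii), so we may take $\lambda\le1/4$. Let $\omega,\xi$ be as in Lemma~\ref{lem:degrees}, and let $C$ be large enough for Theorem~\ref{thm:expander} with this $\xi$ and for Lemma~\ref{lem:edges}(a) with $\zeta=\varepsilon/16$. By Lemma~\ref{lem:edges}, a.a.s.\ \eqref{eq:typical} holds, and then every $\Gamma=G\setminus H$ satisfies (i) and (ii).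
\end{proof}

\section{Rotations and the idea of the proof}\label{sec:plan}

We work with Hamilton paths of the complete graph $K_n$, that is, with orderings of $V$, and we reduce the number of their edges that lie outside $\Gamma$. For such a path $P$, $N_P(z)$ is the set of the one or two neighbors of $z$ on $P$.

\begin{definition}\label{def:rotation}
Let $P$ be a Hamilton path of $K_n$ from $x$ to $w$, let $E_0$ be a set of edges and $wz\in E_0$. Let $z^+$ be the successor of $z$ on $P$. The \emph{rotation with pivot $z$ and fixed end $x$} replaces $P$ by $P-zz^++wz$, a Hamilton path from $x$ to $z^+$: it follows $P$ up to $z$, jumps to $w$, and runs backwards to $z^+$. If $z^+=w$ the path does not change; this trivial rotation is allowed, and its new end is $w=z^+$.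
\end{definition}

We record three properties.
\begin{enumerate}
\item[(R1)] At most one edge is added, and it lies in $E_0$; at most one edge is deleted, and it contains the pivot.
\item[(R2)] The new end is a neighbor of the pivot on the old path.
\item[(R3)] Only $w,z,z^+$ can change their path neighborhood. So if $P'$ arises from $P$ by $j$ rotations, at most $3j$ vertices $u$ have $N_{P'}(u)\ne N_P(u)$.
\end{enumerate}

If rotations with edges of $\Gamma$ lead from $P$ to a path whose ends $a,b$ are adjacent in $\Gamma$, we add $ab$ and get a Hamilton cycle of $K_n$ with no more edges outside $\Gamma$ than $P$. Deleting one such edge gives a better path. Three difficulties arise.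

\emph{Finding the closing edge.} The set of reachable pairs of ends depends on the edges of $\Gamma$, which the adversary chooses after seeing $G$. We therefore rotate only with the edges of a much sparser subgraph $\Gamma_0\subseteq\Gamma$, with degrees of order $\log n$. There are few enough candidates for $\Gamma_0$ that a union bound applies: whenever all but a tiny proportion of the pairs are reachable, $G$ has few edges among the unreachable pairs. Hypothesis (i) guarantees only $\varepsilon n^2p/2$ edges in $\Gamma$, a small proportion of the edges of $G$. So we need the proportion of unreachable pairs to be small compared to $\varepsilon$; a positive proportion of reachable pairs is not enough.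

\emph{The factor $2$.} Let $S$ be a set of ends of paths obtained from $P$ by a few rotations. Almost every neighbor $z$ of $S$ is a pivot whose new end lies in $N_P(z)$, but whether it is the successor or the predecessor of $z$ on $P$ depends on the direction in which the current path passes $z$. Two pivots can produce the same end, and in general we get only $|N(S)|/2$ new ends. This loss is harmless while $S$ is small and expands by a factor of $\log n$. It is fatal once $|S|$ is linear and we only know $|N(S)|\ge|S|+\nu n$, and it can never certify more than $n/2$ ends.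

\begin{example}\label{ex:collision}
Let $n=10$, fix the end $1$, and allow all edges. Let $P_1=1,2,\dots,10$. The pivot $2$ turns it into $P_2=1,2,10,9,8,7,6,5,4,3$. The interval $J=\{4,\dots,9\}$ is a subpath of both, traversed forward by $P_1$ and backward by $P_2$. An inner vertex $z\in\{5,6,7,8\}$ of $J$, used as a pivot, gives the end $z+1$ on $P_1$ and the end $z-1$ on $P_2$. The pivot $5$ on $P_1$ gives $1,2,3,4,5,10,9,8,7,6$ and the pivot $7$ on $P_2$ gives $1,2,10,9,8,7,3,4,5,6$: both end at $6$. A collision $z+1=z'-1$ requires that $z$ and $z'$ have the same parity. So it is enough to fix one direction \emph{for each parity class}. If the odd pivots $5,7$ are used on $P_1$ and the even pivots $6,8$ on $P_2$, the ends are $6,8$ and $5,7$, and nothing is lost.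
\end{example}

The proof imitates this example. The sparse regularity lemma partitions $V$ into clusters; we cut the clusters into \emph{cells}, pair up the cells, and use paths that for most of their length alternate between two paired cells $Z$ and $Z^*$. These play the role of the parity classes. A pivot in $Z$ gives an end in $Z^*$, whatever the direction. This helps twice. First, we can run the additive expansion on the level of clusters, where a cluster counts as reached if a small fixed proportion of it is reached, and losing half of a cell does not matter. Second, for the last rotation we protect an interval $J$ of the path, by using no earlier pivot in it, and we choose one direction of $J$ for each cluster. We cannot choose one direction for all pivots, since the ends of the paths with that direction might be few or have few neighbors. But for each cluster one of the two directions is represented by many ends in an adjacent cluster, and these are adjacent to almost all of its vertices.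

\emph{Keeping the structure.} With degrees of order $\log n$ in $\Gamma_0$, reaching linearly many ends takes about $\log n/\log\log n$ rotations, and each rotation disturbs up to three vertices. The alternating structure survives only if the number of improvement rounds is a small multiple of $n\log\log n/\log n$. So the first path must have at most that many edges outside $\Gamma$. We cover most vertices by a bounded number of alternating paths and the remaining small set $U$ by disjoint cycles. As $\Gamma_0$ has few cycles shorter than $\log n/(2\log\log n)$, there are only $O(|U|\log\log n/\log n)$ cycles.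

\section{Constants and the sparse subgraph}\label{sec:setup}

We begin the proof of Theorem~\ref{thm:expander}. Decreasing $\nu$ weakens hypothesis (ii), so we may assume $\nu\le1/8$.

\subsection*{The sparse regularity lemma}
Let $F$ be a graph, $q\in(0,1]$, and $d(X,Y)=e_F(X,Y)/(q|X||Y|)$ for nonempty $X,Y$. A pair of disjoint sets $V_a,V_b$ of size $m$ is \emph{$(\tau,q)$-regular} if $|d(X,Y)-d(V_a,V_b)|\le\tau$ for all $X\subseteq V_a$, $Y\subseteq V_b$ with $|X|,|Y|\ge\tau m$. The following lemma is due to Kohayakawa and to R\"odl; see~\cite{KR}.

\begin{lemma}\label{lem:reg}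
For all $\tau>0$ and $k_0$ there are $\eta_0>0$ and $k_1$ such that the following holds for every $q\in(0,1]$. Every sufficiently large $n$-vertex graph $F$ with $e_F(X,Y)\le2q|X||Y|$ for all disjoint $X,Y$ of size at least $\eta_0n$ has a vertex partition $V_0,V_1,\dots,V_k$ with $k_0\le k\le k_1$, $|V_0|\le\tau n$, $|V_1|=\dots=|V_k|=m$, in which all but at most $\tau\binom k2$ pairs $V_a,V_b$ $(1\le a<b\le k)$ are $(\tau,q)$-regular.
\end{lemma}

\subsection*{Constants}
The following depend only on $\varepsilon$ and $\nu$:
\begin{gather*}
c=\frac\varepsilon{16},\quad \beta=\frac{c^2}{200},\quad \eta=\frac{c^2}{1000},\quad \alpha=\frac c{4e^2},\quad \rho=\frac{\varepsilon}{1000},\quad t=\Big\lceil\frac2\nu\Big\rceil,\quad L=\Big\lceil\max\Big\{\frac3\alpha,\frac{400}\nu\Big\}\Big\rceil,\\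
\theta=\frac{\rho\nu}{10^5},\qquad c_1=\frac{\varepsilon\theta}{16},\qquad \lambda=\min\Big\{\frac{\rho}{16L},\ \frac{\theta\nu}{40},\ \frac{c_1^2}{1000}\Big\}.
\end{gather*}
Note that $\beta=5\eta$, $c_1\le c$, $\lambda\le\beta/4$ and $\lambda\le\nu/32$. Here $\rho$ is the proportion of vertices we may fail to reach, $\beta n$ is the number of ends reached by vertex expansion, $t$ is the number of rounds of cluster expansion, $L$ is the number of protected intervals, and $\theta$ is the scale of the unstructured part of the paths. Given $\xi$, let $\tau=\min\{\lambda/16,\xi/20\}$, so $\tau\le\beta/8$, and let $k_0=\lceil1/\tau\rceil$. Let $\eta_0\le1$ and $k_1$ be given by Lemma~\ref{lem:reg} and $\gamma=\min\{\eta_0^2,\tau/k_1^2\}$. Let $C_0=\max\{32/c_1,8/(\eta c)\}$, and choose $C\ge16C_0/\varepsilon$ so large that $\frac{C_0}C\log\frac{eC}{2C_0}\le\frac\varepsilon{64}$. Finally put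
\[
q=\frac{C_0\log n}{n},\qquad r=\Big\lceil\frac{\log n}{\log\log n}\Big\rceil+1,\qquad h=2r+t+1 .
\]
Then $q/p\le C_0/C\le\varepsilon/16$, $r=o(\log n)$ and $2h\le5\log n/\log\log n$.

\subsection*{Properties of $G_{n,q}$}
Let $M=\lceil\log n\rceil$. For a linear order $\pi$ of $V$, cut $V$ into $M$ consecutive \emph{blocks} of size $\lfloor n/M\rfloor$ or $\lceil n/M\rceil$. Given a graph $G_0$, let $T(\pi)$ be the set of vertices $v$ for which some union $U_v$ of at most $\alpha M$ blocks has $e_{G_0}(v,U_v)\ge cnq$. A typical vertex has about $\alpha nq$ neighbors in a given such union, far fewer than $cnq$. Vertices in $T(\pi)$ are dangerous because all of their $\Gamma_0$-neighbors might lie in a protected interval. The order will be that of a path we do not control, so we need a bound on $|T(\pi)|$ for all $n!$ orders; blocks reduce the number of choices of $U_v$ to $2^M$ and make this affordable.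

\begin{lemma}\label{lem:Q}
A.a.s.\ $G_0=G_{n,q}$ has the following properties.
\begin{enumerate}
\item[(Q1)] $\big|e_{G_0}(X,Y)-q|X||Y|\big|\le\gamma qn^2$ for all $X,Y\subseteq V$.
\item[(Q2)] Let $\zeta\in\{c,c_1\}$. If $1\le|X|\le\zeta^2n/100$ and $e_{G_0}(X,Y)\ge\zeta nq|X|$, then $|Y|>\min\{\zeta^2n/100,\ \zeta nq|X|/16\}$.
\item[(Q3)] $|T(\pi)|\le\eta n$ for every linear order $\pi$ of $V$.
\item[(Q4)] $G_0$ has at most $n^{3/4}$ cycles of length at most $g=\lfloor\log n/(2\log\log n)\rfloor$.
\end{enumerate}
\end{lemma}

\begin{proof}
(Q1) is Lemma~\ref{lem:edges}(b).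

(Q2) Suppose that $X,Y$ violate it, and let $s=|X|$, $y=|Y|$. If $y<s$, enlarge $Y$ to size $s$; this is still a violation, since $\zeta nq/16\ge1$. So let $s\le y\le\min\{\zeta^2n/100,\zeta nqs/16\}$. At least $\zeta nqs/2$ of the at most $sy$ unordered pairs between $X$ and $Y$ are edges. By \eqref{eq:chernoff} this has probability at most $(2ey/(\zeta n))^{\zeta nqs/2}$. Since $y\le\zeta^2n/100\le\zeta^2n/(4e^3)$, we have $(2ey/(\zeta n))^2\le y/(en)$, so the probability is at most $(en/y)^{-\zeta nqs/4}$. There are at most $\binom ns\binom ny\le(en/y)^{2y}\le(en/y)^{\zeta nqs/8}$ choices of $X,Y$. The union bound for given $s,y$ is at most $(en/y)^{-\zeta nqs/8}\le e^{-\zeta nq/8}=n^{-\zeta C_0/8}\le n^{-4}$, and there are at most $n^2$ values of $(s,y)$.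

(Q3) If it fails, there are an order $\pi$, a set $T'$ of $t_0=\lceil\eta n\rceil$ vertices and unions of blocks $U_v$ $(v\in T')$, of size at most $\alpha M\lceil n/M\rceil\le2\alpha n$, such that at least $t_0cnq/2$ of the at most $2\alpha nt_0$ pairs $\{v,u\}$ with $v\in T'$, $u\in U_v$ are edges. For fixed choices this has probability at most $(4e\alpha/c)^{t_0cnq/2}=e^{-t_0cnq/2}\le e^{-\eta cC_0n\log n/2}\le e^{-4n\log n}$. The number of choices is at most $n!\,2^n\,2^{Mt_0}\le e^{3n\log n}$.

(Q4) The expected number of such cycles is at most $\sum_{j=3}^g(nq)^j\le2(C_0\log n)^g=n^{1/2+o(1)}$. Apply Markov's inequality.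
\end{proof}

\subsection*{Closing edges}
For a set $E_0$ of edges and a Hamilton path $P$ of $K_n$, let $\operatorname{Cl}(E_0,P)$ be the set of pairs $\{a,b\}$ that are the two ends of some Hamilton path obtained from $P$ by at most $2h$ rotations, at either end, with edges of $E_0$.

\begin{lemma}\label{lem:S}
A.a.s.\ $G=G_{n,p}$ has the following property. For every $E_0\subseteq E(G)$ with $|E_0|\le n^2q$ and every Hamilton path $P$ of $K_n$ such that at most $\rho n^2$ pairs of vertices are not in $\operatorname{Cl}(E_0,P)$, at most $\varepsilon n^2p/16$ edges of $E(G)\setminus E_0$ are not in $\operatorname{Cl}(E_0,P)$.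
\end{lemma}

\begin{proof}
Fix a set $E_0$ of $j\le n^2q$ pairs and a path $P$ as in the statement. The set $\operatorname{Cl}(E_0,P)$ does not depend on $G$. The event $E_0\subseteq E(G)$ has probability $p^j$ and is independent of the pairs outside $E_0$. By \eqref{eq:chernoff} with $s=\varepsilon n^2p/16$, the probability that at least $s$ of the at most $\rho n^2$ pairs outside $E_0\cup\operatorname{Cl}(E_0,P)$ are edges is at most $(16e\rho/\varepsilon)^s=(16e/1000)^s\le e^{-3s}$. Since $x\mapsto(en^2p/(2x))^x$ increases for $x\le n^2p/2$ and $x\mapsto x\log(e/(2x))$ increases for $x\le1/2$,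
\[
\sum_{j\le n^2q}\binom{\binom n2}{j}p^j\le(n^2q+1)\Big(\frac{ep}{2q}\Big)^{n^2q}\le(n^2q+1)\exp\Big(n^2p\,\frac{C_0}C\log\frac{eC}{2C_0}\Big)\le(n^2q+1)\,e^{s/4}.
\]
There are at most $n!\le e^{n\log n}\le e^{s/4}$ paths $P$, because $C\ge64/\varepsilon$. The union bound is at most $(n^2+1)e^{-5s/2}\to0$.
\end{proof}

\subsection*{The choice of $G_0$ and $\Gamma_0$}
Given $G$, let $G_0\subseteq G$ keep each edge independently with probability $q/p$; then $G_0$ is distributed as $G_{n,q}$. If (Q1)--(Q4) fail with probability $f_n\to0$, then by Markov's inequality, with probability at least $1-4f_n$ the graph $G$ is such that they fail with conditional probability at most $1/4$ given $G$. Fix a graph $G$ with this property and the property of Lemma~\ref{lem:S}, and let $\Gamma\subseteq G$ satisfy (i) and (ii). We show that $\Gamma$ is Hamiltonian.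

Put $\Gamma_0=\Gamma\cap G_0$ and write $e_0$, $N_0$ for edge counts and neighborhoods in $\Gamma_0$. Over the random choice of $G_0$, with probability $1-o(1)$ uniformly in $G$ and $\Gamma$,
\begin{gather}
|N_0(v)|\ge\tfrac\varepsilon2nq=8cnq\quad\text{for all }v,\label{eq:mindeg}\\
e_0(A,B)>\tfrac\xi2n^2q\quad\text{whenever }|A|,|B|\ge\lambda n\text{ and }|A|+|B|>(1-\nu)n.\label{eq:exp}
\end{gather}
Indeed, $|N_0(v)|$ is binomial with mean at least $\varepsilon nq$ by (i), so \eqref{eq:mindeg} fails with probability at most $ne^{-\varepsilon nq/8}=n^{1-2cC_0}$. By (ii), $e_0(A,B)/2$ is a sum of independent $[0,1]$-valued variables with mean greater than $\xi n^2q/2$, so \eqref{eq:exp} fails with probability at most $4^ne^{-\xi n^2q/16}$, and $n^2q=C_0n\log n$. Hence we can fix $G_0$ satisfying (Q1)--(Q4), \eqref{eq:mindeg} and \eqref{eq:exp}. By (Q1), $|E(\Gamma_0)|\le\frac12e_{G_0}(V,V)\le n^2q$. The graph $G_0$ depends on $\Gamma$, which is why Lemma~\ref{lem:S} is stated for all $E_0$. From here on everything is deterministic, apart from auxiliary random choices that prove existence.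

\section{The reduced graph and the first path}\label{sec:path}

\subsection*{Expansion of the reduced graph}
For $|X|,|Y|\ge\eta_0n$, (Q1) gives $e_0(X,Y)\le q|X||Y|+\eta_0^2qn^2\le2q|X||Y|$. So Lemma~\ref{lem:reg} applies to $\Gamma_0$ and gives \emph{clusters} $V_1,\dots,V_k$ of size $m$ and a set $V_0$, with $(1-\tau)n\le km\le n$; in particular $m\ge n/(2k_1)$. The \emph{reduced graph} $R$ has vertex set $[k]$, and $ab\in E(R)$ if $a\ne b$ and $V_a,V_b$ is $(\tau,q)$-regular with $d(V_a,V_b)\ge2\tau$. By regularity,
\begin{equation}\label{eq:reg}
ab\in E(R),\ X\subseteq V_a,\ Y\subseteq V_b,\ |X|,|Y|\ge\tau m\quad\Longrightarrow\quad e_0(X,Y)\ge\tau q|X||Y| .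
\end{equation}
The next lemma is the only place where \eqref{eq:exp}, and so hypothesis (ii), is used. The robustness $\xi$ pays for the edges that $R$ does not see.

\begin{lemma}\label{lem:Rexp}
If $\mathcal A\subseteq[k]$ and $|\mathcal A|\ge2\lambda k$, then $|N_R(\mathcal A)|\ge\min\{|\mathcal A|+\nu k,\ (1-\lambda)k\}$.
\end{lemma}

\begin{proof}
Let $A=\bigcup_{a\in\mathcal A}V_a$ and $B=V\setminus\bigcup_{b\in N_R(\mathcal A)}V_b$. Consider a pair $(x,y)$ counted by $e_0(A,B)$, with $x\in V_a$. Either $y\in V_0$, or $y\in V_b$ with $ab\notin E(R)$; in the latter case $b=a$, or the pair is irregular, or its density is below $2\tau$. By (Q1) the four cases contribute at most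
\[
\tau qn^2+\gamma qn^2,\qquad k(qm^2+\gamma qn^2),\qquad \tau k^2(qm^2+\gamma qn^2),\qquad k^2\cdot2\tau qm^2 .
\]
Each is at most $2\tau qn^2$, because $km\le n$, $km^2\le n^2/k\le\tau n^2$ and $k^2\gamma\le\tau$. So $e_0(A,B)\le8\tau qn^2\le\frac\xi2qn^2$. Also $|A|\ge2\lambda km\ge\lambda n$. If $|B|<\lambda n$, then $|N_R(\mathcal A)|m=n-|B|\ge(1-\lambda)km$. Otherwise \eqref{eq:exp} forces $|A|+|B|\le(1-\nu)n$, and $|N_R(\mathcal A)|m=n-|B|\ge|\mathcal A|m+\nu km$.
\end{proof}

\subsection*{Cells}
Lemma~\ref{lem:Rexp} gives $|N_R(\mathcal A)|\ge|\mathcal A|-2\lambda k$ for all $\mathcal A\subseteq[k]$; for $|\mathcal A|<2\lambda k$ there is nothing to prove. Apply the defect form of Hall's theorem to the bipartite graph on two copies of $[k]$ in which $a$ is joined to $b$ if $ab\in E(R)$. We get a set $I\subseteq[k]$ with $|I|\ge(1-2\lambda)k$ and an injection $\sigma\colon I\to[k]$ with $a\sigma(a)\in E(R)$. A cluster can occur both as $a$ and as $\sigma(a')$, so $\sigma$ is not a pairing of clusters. It becomes a pairing when we halve them. For each $a\in[k]$ choose disjoint sets $V_a',V_a''\subseteq V_a$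 of size $\lfloor m/2\rfloor$, called \emph{cells}, and for $a\in I$ call $V_a''$ and $V'_{\sigma(a)}$ \emph{partners}. Each cell $Z$ has at most one partner, denoted by $Z^*$; the map $Z\mapsto Z^*$ is an involution on the \emph{paired} cells, there are at most $k$ pairs, and at most $4\lambda k$ cells are unpaired.

\begin{definition}\label{def:structured}
Let $P$ be a Hamilton path of $K_n$. A vertex $z$ is \emph{$P$-structured} if it lies in a paired cell $Z$, is not an end of $P$, and both of its neighbors on $P$ lie in $Z^*$.
\end{definition}

If $z$ is $P$-structured and $N_{P'}(z)=N_P(z)$, then $z$ is $P'$-structured. The goal of this section is the following lemma, in which $\ell_0=7\theta n\log\log n/\log n$.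

\begin{lemma}\label{lem:P0}
There is a Hamilton path $P_0$ of $K_n$ with at most $\ell_0$ edges outside $\Gamma$ and at most $2\theta n$ vertices that are not $P_0$-structured.
\end{lemma}

\subsection*{A reservoir and long alternating paths}
Alternating paths between partners leave a set of about $\lambda n$ vertices uncovered. We have no control over this set; it might span no edge. So we first set aside a random \emph{reservoir} $W$, much larger than the leftover set but still small, in which every vertex has neighbors. Include each vertex in $W$ independently with probability $\theta$. With positive probability,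
\begin{equation}\label{eq:W}
|W|\le1.1\,\theta n,\qquad \big||W\cap Z|-\theta|Z|\big|\le\tau m\ \text{ for all cells }Z,\qquad e_0(v,W)\ge\tfrac\varepsilon4\theta nq\ \text{ for all }v .
\end{equation}
The first two parts fail with probability $e^{-\Omega(n)}$ by \eqref{eq:chernoff}, as there are at most $2k_1$ cells and $m\ge n/(2k_1)$. By \eqref{eq:mindeg}, $e_0(v,W)$ is binomial with mean at least $\frac\varepsilon2\theta nq$, so the third part fails with probability at most $ne^{-\varepsilon\theta nq/16}=n^{1-c_1C_0}$. Fix such a set $W$.

\begin{lemma}\label{lem:dfs}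
Let a bipartite graph have parts $X,Y$ of size $s$, with an edge between any $X'\subseteq X$ and $Y'\subseteq Y$ with $|X'|,|Y'|\ge x$. Then it contains a path with more than $2s-4x$ vertices.
\end{lemma}

\begin{proof}
Run a depth-first search. We keep a set $A$ of unvisited vertices, a stack, and a set $F$ of finished vertices; at the start $A=X\cup Y$. In each step, if the stack is empty we move any vertex of $A$ to it; if the top vertex has a neighbor in $A$ we move that neighbor to the top; otherwise we move the top vertex to $F$. The stack always forms a path, and there is never an edge between $F$ and $A$. The difference $|A|-|F|$ drops by $1$ in each step, from $2s$ to $-2s$. Stop when $|A|=|F|=u$. The stack has $2s-2u$ vertices, so $s-u$ in each part. Then $|F\cap X|+|A\cap X|=u=|F\cap X|+|F\cap Y|$, so $|A\cap X|=|F\cap Y|$; these two sets span no edge, so their common size is below $x$. Exchanging $X$ and $Y$ gives $|A\cap Y|=|F\cap X|<x$. Hence $u<2x$.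
\end{proof}

Let $Z,Z^*$ be partners. By \eqref{eq:W} the sizes of $Z\setminus W$ and $Z^*\setminus W$ differ by at most $2\tau m$. Trim the larger set to the size of the smaller one and apply Lemma~\ref{lem:dfs} with $x=\tau m$, which \eqref{eq:reg} permits. We get a path $Q_Z$ in $\Gamma_0$ that alternates between $Z\setminus W$ and $Z^*\setminus W$ and misses at most $6\tau m$ vertices of $(Z\cup Z^*)\setminus W$. Let $D$ be the set of vertices outside $W$ that lie on none of these paths. Counting $V_0$, at most one vertex per cluster outside the cells, the unpaired cells and the missed vertices, we get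
\begin{equation}\label{eq:D}
|D|\le\tau n+k+4\lambda k\cdot\tfrac m2+6\tau km\le2\lambda n+7\tau n+k_1\le3\lambda n .
\end{equation}
Put $U=W\cup D$. The paths $Q_Z$ cover exactly $V\setminus U$.

\subsection*{Covering $U$ by cycles}
Since $W$ takes a proportion of about $\theta$ of every cluster and $|D|$ is small compared to $\nu|W|$, the expansion of $R$ passes to $\Gamma_0[U]$.

\begin{lemma}\label{lem:Uexp}
If $A,B\subseteq U$, $|A|,|B|\ge10\lambda n$ and $|A|+|B|\ge|U|$, then $e_0(A,B)\ge\tau^3qm^2$.
\end{lemma}

\begin{proof}
Let $A'=A\cap W$ and $B'=B\cap W$. By \eqref{eq:D}, $|A'|,|B'|\ge7\lambda n$ and $|A'|+|B'|\ge|U|-2|D|=|W|-|D|\ge|W|-3\lambda n$. Let $\mathcal A=\{a:|A'\cap V_a|\ge\tau m\}$ and $\mathcal B=\{b:|B'\cap V_b|\ge\tau m\}$. If some $a\in\mathcal A$, $b\in\mathcal B$ are adjacent in $R$, then \eqref{eq:reg} finishes the proof. Suppose not, so $|N_R(\mathcal A)|\le k-|\mathcal B|$.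

By \eqref{eq:W}, $|W\cap V_a|\le\theta m+2\tau m+1\le(\theta+3\tau)m$ for all $a\in[k]$. Hence
\begin{equation}\label{eq:Aprime}
|A'|\le2\tau n+|\mathcal A|(\theta+3\tau)m,\qquad |B'|\le2\tau n+|\mathcal B|(\theta+3\tau)m ,
\end{equation}
where $2\tau n$ accounts for $V_0$ and for the remaining clusters. As $\theta+3\tau\le1$, this gives $|\mathcal A|,|\mathcal B|\ge(7\lambda-2\tau)k\ge2\lambda k$. So $|N_R(\mathcal A)|\le(1-2\lambda)k$, and Lemma~\ref{lem:Rexp} yields $|\mathcal A|+\nu k\le|N_R(\mathcal A)|\le k-|\mathcal B|$. On the other hand $|W|\ge2k(\theta\lfloor m/2\rfloor-\tau m)\ge(\theta-3\tau)km$ by \eqref{eq:W}, and $n\le2km$. Adding the inequalities \eqref{eq:Aprime},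
\[
|\mathcal A|+|\mathcal B|\ge\frac{|W|-3\lambda n-4\tau n}{(\theta+3\tau)m}\ge k\,\frac{\theta-11\tau-6\lambda}{\theta+3\tau}\ge k\Big(1-\frac{14\tau+6\lambda}{\theta}\Big)>(1-\nu)k ,
\]
since $14\tau+6\lambda<7\lambda<\theta\nu$. This is a contradiction.
\end{proof}

A \emph{$2$-factor} is a spanning subgraph in which every component is a cycle. Hall's theorem applied to two copies of $U$ gives a permutation $\varphi$ of $U$ with $v\varphi(v)\in E(\Gamma_0)$. Its cycles of length $2$ are single edges; there could be $|U|/2$ of them, and (Q4) does not bound their number. Orienting the edges first excludes them.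

\begin{lemma}\label{lem:2factor}
The graph $\Gamma_0[U]$ has a $2$-factor.
\end{lemma}

\begin{proof}
Orient each edge of $\Gamma_0[U]$ independently and uniformly at random. With positive probability:
\begin{enumerate}
\item[(a)] all out-degrees and in-degrees are at least $c_1nq$;
\item[(b)] for all $A,B$ as in Lemma~\ref{lem:Uexp}, some edge is oriented from $A$ to $B$.
\end{enumerate}
Indeed, by \eqref{eq:W} the degrees in (a) are binomial with mean at least $\frac\varepsilon8\theta nq=2c_1nq$, so (a) fails with probability at most $2n^{1-c_1C_0/4}$. In (b) there are at least $\tau^3qm^2/2$ distinct edges between $A$ and $B$, each oriented from $A$ to $B$ with probability at least $\frac12$, independently; and $4^n2^{-\tau^3qm^2/2}\to0$ because $qm^2\ge C_0n\log n/(4k_1^2)$. Fix such an orientation and write $N^+,N^-$ for out- and in-neighborhoods.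

Suppose that $\emptyset\ne A\subseteq U$ and $|N^+(A)|<|A|$. Let $B=U\setminus N^+(A)$. Then $B\ne\emptyset$, $|A|+|B|>|U|$, and no edge is oriented from $A$ to $B$. By (b), $|A|$ or $|B|$ is smaller than $10\lambda n\le c_1^2n/100$. If $|A|$ is, then $e_{G_0}(A,N^+(A))\ge c_1nq|A|$ by (a), and (Q2) gives $|N^+(A)|>\min\{c_1^2n/100,\,c_1nq|A|/16\}\ge|A|$, a contradiction. If $|B|$ is, then $e_{G_0}(B,N^-(B))\ge c_1nq|B|$ and (Q2) gives $|N^-(B)|>|B|$; but $N^-(B)\cap A=\emptyset$, so $|N^-(B)|\le|U|-|A|<|B|$, again a contradiction.

By Hall's theorem there is a permutation $\varphi$ of $U$ such that each $v\to\varphi(v)$ is an oriented edge. It has no fixed point and no cycle of length $2$, so its cycles form a $2$-factor.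
\end{proof}

\begin{proof}[Proof of Lemma~\ref{lem:P0}]
We have $|U|\le1.1\,\theta n+3\lambda n\le1.9\,\theta n$ and $g\ge\log n/(3\log\log n)$. By (Q4) the $2$-factor of Lemma~\ref{lem:2factor} has at most $|U|/g+n^{3/4}\le5.7\,\theta n\log\log n/\log n+n^{3/4}$ cycles. Delete one edge from each cycle and add the at most $k$ paths $Q_Z$. This gives at most $\ell_0$ disjoint paths in $\Gamma_0$ that cover $V$. Concatenate them in any order, using edges of $K_n$, to get $P_0$. The inner vertices of the paths $Q_Z$ are $P_0$-structured, so at most $|U|+2k\le2\theta n$ vertices are not.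
\end{proof}

\section{Reaching almost every vertex by rotations}\label{sec:rotation}

In this section all rotations have the same fixed end and use edges of $\Gamma_0$. Whenever we speak of a set of ends, one path $P_w$ is chosen for each end $w$ in it. We first isolate the step that works for small sets.

\begin{lemma}\label{lem:growth}
Let $P$ be a Hamilton path of $K_n$ with an end $x$. Let $S$ be a set with $1\le|S|<\beta n$, and for $v\in S$ let $P_v$ be a Hamilton path from $x$ to $v$ and $X_v\subseteq N_0(v)$ a set of at least $cnq$ vertices $z$ with $N_{P_v}(z)=N_P(z)$. Then there is a set $S'$ with $|S'|\ge\min\{\beta n,|S|\log n\}$ such that every $u\in S'$ is the new end of a rotation of some $P_v$ with a pivot $z\in X_v$, and $u\in N_P(z)$.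
\end{lemma}

\begin{proof}
Let $X=\bigcup_{v\in S}X_v$. Then $e_{G_0}(S,X)\ge cnq|S|$, so (Q2) gives $|X|\ge\min\{2\beta n,cnq|S|/16\}$. For each $z\in X$ choose $v$ with $z\in X_v$ and rotate $P_v$ with pivot $z$. By (R2) the new end $u$ lies in $N_{P_v}(z)=N_P(z)$. Then $z\in N_P(u)$, so each $u$ arises from at most two pivots. Hence there are at least $|X|/2$ new ends, and $cnq/32\ge\log n$.
\end{proof}

Since $(\log n)^{r-1}\ge n$, repeated application of Lemma~\ref{lem:growth}, starting from one end, produces at least $\beta n$ ends after at most $r$ rounds, provided that the sets $X_v$ exist in each round.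

\begin{lemma}\label{lem:rotation}
Let $P$ be a Hamilton path of $K_n$ from $x$ to $y$ with at most $130\,\theta n$ vertices that are not $P$-structured. Then for at least $(1-\rho)n$ vertices $w$ there is a Hamilton path of $K_n$ from $x$ to $w$ obtained from $P$ by at most $h$ rotations with fixed end $x$ and edges of $\Gamma_0$.
\end{lemma}

\begin{proof}
\emph{Safe vertices.} We want to rotate with pivots outside a protected interval. This needs ends outside the set $T=T(P)$ of (Q3), taken for the order given by $P$; and from such an end we must be able to reach further such ends. So we enlarge $T$ until it is closed in this sense. For $Y\subseteq V$ let $\partial Y=\{z:N_P(z)\cap Y\ne\emptyset\}$, so $|\partial Y|\le2|Y|$. Start with $\widehat T=T$. As long as some $v\notin\widehat T$ has at least $cnq$ neighbors in $G_0$ that lie in $\partial\widehat T$, add $v$ to $\widehat T$. Suppose that a set $T'$ of $\lceil\eta n\rceil$ vertices has been added. At that moment $|\partial\widehat T|\le2(2\eta n+1)\le5\eta n$, and $e_{G_0}(T',\partial\widehat T)\ge cnq|T'|$ because $\partial\widehat T$ only grows. This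 contradicts (Q2), since $5\eta n=c^2n/200$ and $5\eta n\le cnq|T'|/16$. So the process stops with $|\widehat T|\le2\eta n+1<\beta n$. Call the vertices outside the final set $\widehat T$ \emph{safe}. A safe vertex is not in $T$ and has fewer than $cnq$ neighbors in $\partial\widehat T$ in the graph $G_0$.

\medskip
\emph{Phase 1: reaching a safe end.} The end $y$ need not be safe. Start from $S=\{y\}$ and apply Lemma~\ref{lem:growth} repeatedly, with $X_v$ the set of all $z\in N_0(v)$ with $N_{P_v}(z)=N_P(z)$. After $j\le r$ rounds $|X_v|\ge8cnq-3j\ge cnq$ by \eqref{eq:mindeg} and (R3). So after some $r_1\le r$ rounds we have at least $\beta n>|\widehat T|$ ends. Let $y_0$ be a safe one and $P'$ its path.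

\medskip
\emph{Phase 2: linearly many ends with a protected interval.} Split $P'$ into $L$ consecutive intervals $J_1,\dots,J_L$ whose sizes differ by at most $1$. Fix $i\in[L]$; the sets built in Phases 2 and 3 depend on $i$. By (R1) at most $r_1$ edges of $P'$ are not edges of $P$, so $J_i$ is a union of at most $r_1+1$ intervals of $P$. An interval with $\ell$ vertices meets at most $\ell/\lfloor n/M\rfloor+2$ blocks of $P$. Hence $J_i$ is covered by at most
\[
\frac{n/L+1}{\lfloor n/M\rfloor}+2(r_1+1)\le(1+o(1))\frac{\alpha M}3+o(M)\le\alpha M
\]
blocks, and $e_{G_0}(v,J_i)<cnq$ for every $v\notin T$.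

Start from $S=\{y_0\}$ with the path $P'$ and apply Lemma~\ref{lem:growth} repeatedly, with $X_v$ the set of all $z\in N_0(v)$ such that $z\notin J_i$, $z\notin\partial\widehat T$ and $N_{P_v}(z)=N_P(z)$. If $v$ is safe, then after $j\le r$ rounds $|X_v|\ge8cnq-cnq-cnq-3(r_1+j)\ge cnq$. The new ends lie in $N_P(z)$ with $z\notin\partial\widehat T$, so they are safe again. After some $r_2\le r$ rounds we have a set $S_0$ of at least $\beta n$ ends of paths obtained from $P'$ by $r_2$ rotations with pivots outside $J_i$. By (R1), rotations with pivots outside $J_i$ delete no edge with both ends in $J_i$: the subpath $P'[J_i]$ survives in all these paths.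

\medskip
\emph{Phase 3: reaching almost all clusters.} Vertex expansion ends here, and we pass to clusters. We construct sets $S_1,\dots,S_t$, where $S_s$ consists of ends of paths obtained from $P'$ by $r_2+s$ rotations with pivots outside $J_i$. Let $\mathcal A_s=\{a\in[k]:|S_s\cap V_a|\ge\beta m/4\}$. From $\beta n\le|S_0|\le\tau n+|\mathcal A_0|m+\beta km/4$ and $\tau\le\beta/8$ we get $|\mathcal A_0|\ge\beta k/2\ge2\lambda k$.

Call $b\in[k]$ \emph{good} if $b\in I$, at most $m/16$ vertices of $V_b''$ are not $P$-structured, and $|V_b''\cap J_i|\le m/16$. Since $n/m\le1.25k$, the number of $b$ that are not good is at most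
\[
2\lambda k+\frac{130\,\theta n}{m/16}+\frac{n/L+1}{m/16}\le\kappa k,\qquad\text{where}\quad \kappa=2\lambda+2600\,\theta+\frac{21}L\le\frac\nu{16}+\frac\nu{1000}+\frac{21\nu}{400}\le\frac\nu2 .
\]

Let $s<t$ and let $b\in N_R(\mathcal A_s)$ be good. Choose $a\in\mathcal A_s$ with $ab\in E(R)$ and let $Y=S_s\cap V_a$, so $|Y|\ge\beta m/4\ge\tau m$. Call $z\in V_b$ \emph{hit} if some $w\in Y$ has $wz\in E(\Gamma_0)$ and $N_{P_w}(z)=N_P(z)$. Let $X\subseteq V_b$ be the set of vertices that are not hit. If $|X|\ge\tau m$, then \eqref{eq:reg} gives $e_0(Y,X)\ge\tau^2qm|Y|\ge\tau^2C_0|Y|\log n/(2k_1)$. But every neighbor $z\in X$ of a vertex $w\in Y$ has $N_{P_w}(z)\ne N_P(z)$, so (R3) gives $e_0(Y,X)\le3(2r+t)|Y|=o(|Y|\log n)$. Hence $|X|<\tau m$. Each hit, $P$-structured vertex $z\in V_b''\setminus J_i$ is the pivot of a rotation of some $P_w$ whose new end lies in $N_P(z)\subseteq V'_{\sigma(b)}$, and each end arises from at most two pivots. This gives at least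
\[
\frac12\Big(\frac{m-1}2-\tau m-\frac m8\Big)\ge\frac m8\ge\frac{\beta m}4
\]
ends in $V_{\sigma(b)}$. Let $S_{s+1}$ be the set of all ends obtained in this way, over all good $b\in N_R(\mathcal A_s)$. Then $\sigma(b)\in\mathcal A_{s+1}$ for each such $b$: the factor $2$ has been lost inside a cell and not in the number of clusters. As $\sigma$ is injective, Lemma~\ref{lem:Rexp} shows that $|\mathcal A_s|\ge2\lambda k$ implies
\[
|\mathcal A_{s+1}|\ge|N_R(\mathcal A_s)|-\kappa k\ge\min\{|\mathcal A_s|+\tfrac\nu2k,\ (1-\lambda-\kappa)k\}\ge2\lambda k .
\]
By induction $|\mathcal A_s|\ge\min\{s\nu k/2,(1-\lambda-\kappa)k\}$, and $t\nu/2\ge1$ gives $|\mathcal A_t|\ge(1-\lambda-\kappa)k$. Let $\mathcal N_i=N_R(\mathcal A_t)$. Since $\kappa\le\nu$, Lemma~\ref{lem:Rexp} gives $|\mathcal N_i|\ge(1-\lambda)k$.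

\medskip
\emph{Phase 4: a last rotation without loss.} Let $b\in\mathcal N_i$, choose $a\in\mathcal A_t$ with $ab\in E(R)$, and let $Y=S_t\cap V_a$. Each path $P_w$ with $w\in Y$ contains $P'[J_i]$ and, read from $x$, traverses it forward (as $P'$ does) or backward. Let $Y_{i,b}\subseteq Y$ be a set of at least $|Y|/2\ge\beta m/8\ge\tau m$ ends for which the direction is the same. By \eqref{eq:reg}, fewer than $\tau m$ vertices of $V_b$ have no $\Gamma_0$-neighbor in $Y_{i,b}$.

We do this for all $i\in[L]$ and $b\in\mathcal N_i$. Call a vertex $z$, lying in $J_i$ say, \emph{usable} if it is $P'$-structured, lying in a paired cell $Z\subseteq V_b$, and moreover $b\in\mathcal N_i$, $z$ has a $\Gamma_0$-neighbor $w\in Y_{i,b}$, and $z$ is not the first or last vertex of $J_i$. Rotate $P_w$ with pivot $z$. Both $P'$-neighbors of $z$ lie in $J_i$, so the new end $f(z)$ is the successor of $z$ on $P'$ if the direction of $Y_{i,b}$ is forward and the predecessor if it is backward. In both cases $f(z)\in Z^*\cap J_i$. The map $f$ is injective. Indeed, $f(z)$ determines $i$ and $Z^*$, hence $Z$ and $b$, hence the direction,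 and then $z$ is the $P'$-neighbor of $f(z)$ on the known side.

It remains to count the vertices that are not usable. At most $130\,\theta n+3r$ vertices are not $P'$-structured, by (R3). For each $i$, the clusters $V_b$ with $b\notin\mathcal N_i$ contain at most $\lambda km\le\lambda n$ vertices, and at most $k\tau m\le\tau n$ vertices of clusters $V_b$ with $b\in\mathcal N_i$ have no neighbor in $Y_{i,b}$. The intervals have at most $2L$ first or last vertices. Since $130\,\theta\le\rho/8$ and $\tau\le\lambda\le\rho/(16L)$, the total is at most
\[
130\,\theta n+3r+L\lambda n+L\tau n+2L\le\tfrac\rho4n+3r+2L<\rho n .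
\]
So $f$ takes at least $(1-\rho)n$ values, each reached by at most $r_1+r_2+t+1\le h$ rotations.
\end{proof}

\section{Closing the cycle}\label{sec:closing}

\begin{proof}[End of the proof of Theorem~\ref{thm:expander}]
Starting from the path $P_0$ of Lemma~\ref{lem:P0}, we construct Hamilton paths $P_0,P_1,\dots$ of $K_n$ such that $P_j$ has at most $\ell_0-j$ edges outside $\Gamma$ and at most $6h+4$ vertices $u$ have $N_{P_{j+1}}(u)\ne N_{P_j}(u)$. A path $P_j$ with these properties has $j\le\ell_0$. A $P_0$-structured vertex whose neighborhood never changed is $P_j$-structured, so the number of vertices that are not $P_j$-structured is at most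
\[
2\theta n+\ell_0(6h+4)\le2\theta n+7\theta n\,\frac{\log\log n}{\log n}\Big(\frac{15\log n}{\log\log n}+4\Big)\le125\,\theta n .
\]
The orders of magnitude of $\ell_0$ and $h$ cancel here; the bound is small only because $\theta$ is.

Let $P=P_j$ have ends $x,y$. By Lemma~\ref{lem:rotation} there are at least $(1-\rho)n$ vertices $w$ with a path $P_w$ from $x$ to $w$ obtained from $P$ by at most $h$ rotations. At most $125\,\theta n+3h\le130\,\theta n$ vertices are not $P_w$-structured. So Lemma~\ref{lem:rotation} applies to $P_w$ read backwards, with fixed end $w$, and gives at least $(1-\rho)n$ vertices $x'$ with $\{w,x'\}\in\operatorname{Cl}(E(\Gamma_0),P)$. We have found at least $(1-\rho)^2n^2\ge(1-2\rho)n^2$ ordered pairs $(w,x')$. A pair $\{a,b\}$ outside $\operatorname{Cl}(E(\Gamma_0),P)$ accounts for two of the at most $2\rho n^2$ other ordered pairs, so there are at most $\rho n^2$ such pairs. By Lemma~\ref{lem:S} with $E_0=E(\Gamma_0)$, at most $\varepsilon n^2p/16$ edges of $G\setminus\Gamma_0$ lie outside $\operatorname{Cl}(E(\Gamma_0),P)$. By hypothesis (i),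
\[
|E(\Gamma\setminus\Gamma_0)|\ge\tfrac\varepsilon2n^2p-n^2q\ge\tfrac\varepsilon2n^2p-\tfrac\varepsilon{16}n^2p>\tfrac\varepsilon{16}n^2p ,
\]
so some edge $ab$ of $\Gamma$ lies in $\operatorname{Cl}(E(\Gamma_0),P)$. Take the corresponding Hamilton path with ends $a,b$ and add $ab$. Only edges of $\Gamma$ were added, so this Hamilton cycle of $K_n$ has no more edges outside $\Gamma$ than $P_j$. If it has none, $\Gamma$ is Hamiltonian. Otherwise delete one such edge to get $P_{j+1}$. The at most $2h$ rotations change at most $6h$ neighborhoods, and the added and the deleted edge change two each.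

Since $j\le\ell_0$ for every path constructed, the process stops, and it stops only at a Hamilton cycle of $\Gamma$.
\end{proof}

\section{Sharpness}\label{sec:sharp}

\emph{The order of $p$.} For $\varepsilon<1/2$ the empty graph lies in $\mathcal H^{\varepsilon,\varepsilon}_{n,p}$, because $(n-i)p-\varepsilon np>0$ for $i<n/2$. So the conclusion of Theorem~\ref{thm:main} includes that $G_{n,p}$ is Hamiltonian. If $np-\log n\to-\infty$, then a.a.s.\ $G_{n,p}$ has an isolated vertex. Hence $\log n/n$ is the correct order of $p$.

\emph{The degree bound.} The next proposition shows that a small violation of the first alternative on a short range of indices is enough to destroy all Hamilton cycles.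

\begin{proposition}\label{prop:sharp}
Let $0<\varepsilon\le\frac1{20}$, let $a$ be an integer with $2\varepsilon n\le a\le(\frac12-2\varepsilon)n$, and let $p\ge C(\varepsilon)\log n/n$. A.a.s.\ there is $H\subseteq G=G_{n,p}$, with degrees $d_H(v_1)\ge\dots\ge d_H(v_n)$, such that $G\setminus H$ is not Hamiltonian, $d_H(v_i)\le(n-i)p-\varepsilon np$ for every $i<n/2$ with $i\notin(a-2\varepsilon n,a]$, and $d_H(v_i)\le(n-i)p+\varepsilon np$ for all $i<n/2$.
\end{proposition}

\begin{proof}
Fix disjoint $A,B\subseteq V$ with $|A|=a$, $|B|=a-1$ before exposing $G$. Let $H$ consist of all edges of $G$ with at least one end in $A$ and no end in $B$. In $G\setminus H$ all neighbors of $A$ lie in $B$, so \eqref{eq:necessary} fails and $G\setminus H$ is not Hamiltonian. We have $d_H(v)=e_G(v,V\setminus B)$ for $v\in A$ and $d_H(v)\le e_G(v,A)$ for $v\notin A$. By Lemma~\ref{lem:edges}(a) with $\zeta=\varepsilon/2$, a.a.s.\ $d_H(v)\le(n-a+\varepsilon n)p$ for $v\in A$ and $d_H(v)\le(a+\varepsilon n)p$ for $v\notin A$. As $a\le n-a$, all degrees are at most $(n-a+\varepsilon n)p$; this is at most $(n-i-\varepsilon n)p$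 if $i\le a-2\varepsilon n$, and at most $(n-i+\varepsilon n)p$ if $i\le a$. If $a<i<n/2$, one of $v_1,\dots,v_i$ lies outside $A$, so $d_H(v_i)\le(a+\varepsilon n)p\le(n-i-\varepsilon n)p$, because $i<n/2\le n-a-2\varepsilon n$.
\end{proof}

\begin{remark}\label{rem:shift}
The same construction shows what the shift of the index does for our proof. Let $3\varepsilon n\le a\le(\frac12-2\varepsilon)n$ and take $|B|=a+1$ instead. The degree bounds in the proof of Proposition~\ref{prop:sharp} still hold, so the first alternative holds for $i\notin(a-2\varepsilon n,a]$. The $a+1$ vertices of $B$ have degree $0$ in $H$, so for $i\in(a-2\varepsilon n,a]$ we have $d_H(v_{n-i})=0\le ip-\varepsilon np$. Thus $H$ satisfies the condition of Definition~\ref{def:chvatal} with $\delta=0$. But $\Gamma=G\setminus H$ has no edge between $A$ and $V\setminus B$, whose sizes add up to $n-1$, so hypothesis (ii) of Theorem~\ref{thm:expander} fails for every $\nu>0$ and $\lambda\le3\varepsilon$. This does not say that $\Gamma$ is not Hamiltonian; it says that without the shift the degree condition does not give the linear margin $\nu n$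 in the expansion.
\end{remark}

\begin{thebibliography}{9}

\bibitem{CEKKO}
Padraig Condon, Alberto Espuny D\'iaz, Jaehoon Kim, Daniela K\"uhn and Deryk Osthus,
\emph{Resilient degree sequences with respect to Hamilton cycles and matchings in random graphs},
arXiv:1810.12433 (2018).

\bibitem{KR}
Kohayakawa and R\"odl,
\emph{Szemer\'edi's regularity lemma and quasi-randomness}, 2003.

\end{thebibliography}
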